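# Extra characters that cannot avoid analytic discs

## 1. Uniform algebras, characters, and analytic discs

Throughout, $D$ is the open unit disc in $\mathbb C$ and $\mathbb T$ is the unit circle.

**Definition 1 (uniform algebra).** Let $X$ be a compact Hausdorff space, and let $C(X)$ be the algebra of all continuous complex-valued functions on $X$ with the supremum norm. A *uniform algebra on $X$* is a closed subalgebra $A$ of $C(X)$ that contains the constants and separates the points of $X$.

*Example.* $C(X)$ itself is one. The *disc algebra on $\mathbb T$* is the closure in $C(\mathbb T)$ of the polynomials in $z$. By the maximum principle its elements are the restrictions to $\mathbb T$ of functions that are continuous on $\overline D$ and analytic on $D$.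

**Definition 2 (maximal ideal space).** The space $\mathfrak M_A$ consists of the nonzero multiplicative linear functionals on $A$, with the weak-* topology. We call its elements *characters*. It is compact, and $|\psi(g)|\le\|g\|$ for each character $\psi$. The Gelfand transform of $g\in A$ is $\hat g(\psi)=\psi(g)$. We regard $X$ as a subspace of $\mathfrak M_A$ by identifying a point with evaluation at that point. Elements of $\mathfrak M_A\setminus X$ will be called *extra characters*; to say that the maximal ideal space is *strictly larger* than $X$ means that there is one.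

*Example.* A character $\psi$ of the disc algebra is determined by $a=\psi(z)$, because polynomials are dense, and $|a|\le\|z\|=1$. Conversely each $a\in\overline D$ gives the character "value at $a$ of the analytic extension". So $\mathfrak M_A=\overline D$, and the extra characters are the points of $D$.

**Definition 3 (analytic disc).** An *analytic disc* in $\mathfrak M_A$ is an injective map $\sigma:D\to\mathfrak M_A$ such that $\hat g\circ\sigma$ is analytic on $D$ for every $g\in A$.

*Example.* For the disc algebra on $\mathbb T$ the inclusion $D\to\overline D$ is an analytic disc.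

**Definition 4 (measures).** *Measure* means regular Borel probability measure, and spaces of measures on compact spaces carry the weak-* topology. If $q$ is a Borel map, $q_*\nu$ is the image of $\nu$. A measure is *atomless* if every point has measure $0$. For $a\in D$, $m_a$ is the Poisson measure on $\mathbb T$ for $a$, with density $\frac{1-|a|^2}{|\zeta-a|^2}$ against normalized Lebesgue measure $m=m_0$.

*Example.* If $g$ is in the disc algebra, then $\int g\,dm_a=g(a)$. Put $b_a(z)=\frac{z+a}{1+\bar az}$, an automorphism of $D$ with $b_a(0)=a$. Then $(b_a)_*m=m_a$: for every polynomial $p$ we have $\int p\circ b_a\,dm=p(b_a(0))=p(a)$, and a measure on $\mathbb T$ is determined by its integrals of polynomials in $z$ (the negative Fourier coefficients are the conjugates of the positive ones).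

**Definition 5 (Jensen measure).** Let $A$ be a uniform algebra on $X$ and $\psi\in\mathfrak M_A$. A measure $\nu$ on $X$ is a *Jensen measure* for $\psi$ if $\log|\psi(g)|\le\int\log|g|\,d\nu$ for all $g\in A$ (both sides may be $-\infty$).

*Example.* By the classical Jensen inequality, $m_a$ is a Jensen measure for evaluation at $a\in D$ on the disc algebra. For $\psi=$ evaluation at $y\in X$, $\delta_y$ is one.

**Definition 6 (peak sets).** A closed set $Y\subset X$ is a *peak set* for $A$ if some $p\in A$ satisfies $p=1$ on $Y$ and $|p|<1$ off $Y$; then $p$ *peaks on* $Y$. A *peak point* is a one-point peak set.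

*Example.* For the disc algebra every $\zeta\in\mathbb T$ is a peak point: take $p=(1+\bar\zeta z)/2$.

The *weight* of a space is the least cardinality of a base of its topology; compact metrizable spaces have countable weight. A *Cantor set* is a space homeomorphic to the ternary Cantor set.

We use four standard facts about a uniform algebra $A$ on $X$; see Gamelin, *Uniform Algebras*, and Stout, *The Theory of Uniform Algebras*. Suprema of moduli over the empty set are $0$.

* **(F1)** (Bishop) Each $\psi\in\mathfrak M_A$ has a Jensen measure on $X$. A Jensen measure $\nu$ represents $\psi$, that is, $\psi(g)=\int g\,d\nu$ for $g\in A$.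
* **(F2)** (Bishop) If $X$ is metrizable, every $g\in A$ attains its maximum modulus at a peak point.
* **(F3)** (Bishop's $\frac14$–$\frac34$ criterion) Let $X$ be metrizable. If for each open neighborhood $N$ of $y$ there is $g\in A$ with $\|g\|\le1$, $|g(y)|\ge\frac34$ and $|g|\le\frac14$ off $N$, then $y$ is a peak point.
* **(F4)** (Rossi's local maximum modulus principle) If $U\subset\mathfrak M_A\setminus X$ is open, then $|\hat g(\psi)|\le\max_{\partial U}|\hat g|$ for $g\in A$ and $\psi\in U$.

Now the question. Izzo proved: *if a compact Hausdorff space $K$ contains a Cantor set, then there is a uniform algebra $A$ on $K$ such that $\mathfrak M_A\setminus K$ is nonempty but $\mathfrak M_A$ contains no analytic discs.* In "Spaces with polynomial hulls that contain no analytic discs", arXiv:1801.02252 (2018), this leads to the following question. Suppose that on $X$ there is some uniform algebra with an extra character. Must there be a uniform algebra on $X$ that has an extra character but no analytic disc? The answer is no, and the proof is in ZFC.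

**Theorem.** There is a compact Hausdorff space $X$, of weight at most $2^{\aleph_0}$, such that

(a) there is a uniform algebra $A$ on $X$ with $\mathfrak M_A\setminus X\neq\emptyset$;

(b) if $E\subset X$ is closed and $B_1$ is a uniform algebra on $E$ with $\mathfrak M_{B_1}\setminus E\ne\emptyset$, then $\mathfrak M_{B_1}$ contains an analytic disc.

Part (a) and the case $E=X$ of (b) answer the question negatively.

## 2. Finite, countable, and metrizable spaces

If $X$ is finite, interpolation shows that the only uniform algebra is $C(X)$: products of functions $\frac{g-g(y)}{g(x)-g(y)}$, with $g\in A$ separating $x$ and $y$, give the indicator function of each point. A character takes each of these orthogonal idempotents to $0$ or $1$, and their sum to $1$, so it is a point evaluation. There are no extra characters. For larger spaces the following observation is the tool; it returns in Section 10.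

**Lemma 1.** Let $\nu$ be a Jensen measure for $\psi\in\mathfrak M_A$. If $\nu(\{y\})>0$, then $\psi$ is evaluation at $y$. In particular, Jensen measures of extra characters are atomless.

*Proof.* Let $g\in A$ with $g(y)=0$. The function $\log|g|$ is bounded above and is $-\infty$ on a point of positive measure, so $\log|\psi(g)|\le\int\log|g|\,d\nu=-\infty$ and $\psi(g)=0$. Applying this to $g-g(y)$ gives $\psi(g)=g(y)$ for all $g\in A$. $\square$

If $X$ is countable, every measure on $X$ has an atom, so by (F1) and Lemma 1 no uniform algebra on $X$ has an extra character, and the hypothesis of the question fails. If $X$ is metrizable and uncountable, it contains a Cantor set, and Izzo's theorem gives an algebra with extra characters and no disc. So *for metrizable $X$ the answer to the question is yes*. On $\mathbb T$, for instance, the disc algebra has a disc, but another algebra has extra characters without discs.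

So a counterexample must be nonmetrizable, must contain no Cantor set, and yet must carry atomless measures.

## 3. Replacing one point of the circle

A natural plan is to start with $\mathbb T$ and the character of the disc algebra "value at $0$", represented by $m$. We replace points by larger fibers, transfinitely often, until the Cantor sets have been destroyed. At each replacement we must not lose the character. Replace the point $1\in\mathbb T$ by adding a coordinate: a bounded continuous function $f$ on $\mathbb T\setminus\{1\}$. The new space is the closure of the graph of $f$. The integral against $m$ stays multiplicative on the enlarged algebra if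

$$f\text{ is a pointwise limit on }\mathbb T\setminus\{1\}\text{ of a bounded sequence }(f_n)\text{ in the disc algebra.}\tag{1}$$

Indeed, if $Q,Q'$ are polynomials in $f$ with coefficients in the disc algebra and $Q_n,Q_n'$ arise by substituting $f_n$ for $f$, then dominated convergence gives $\int QQ'\,dm=\lim\int Q_nQ_n'\,dm=\lim\int Q_n\,dm\int Q_n'\,dm=\int Q\,dm\int Q'\,dm$.

**Two points in place of one: this fails.** The cheapest replacement is to split $1$ into two points, by an $f$ with different one-sided limits. This is incompatible with (1). Suppose $f$ satisfies (1) and has one-sided limits at $1$. Its Poisson integral $F(a)=\int f\,dm_a$ is the bounded pointwise limit on $D$ of the $f_n(a)$, so it is holomorphic. Carry everything to the upper half-plane by $w\mapsto\frac{i-w}{i+w}$, which sends $0$ to $1$: we get a bounded boundary function $f^\flat$ on $\mathbb R\setminus\{0\}$, with limits $\alpha$ at $0^+$ and $\beta$ at $0^-$, and its Poisson integral $F^\flat$, which is holomorphic. For $t>0$ the function $w\mapsto F^\flat(tw)$ is the Poisson integral of $x\mapsto f^\flat(tx)$. As $t\to0$ this boundary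 function tends boundedly to $\alpha$ for $x>0$ and to $\beta$ for $x<0$, so
$$F^\flat(tw)\to\alpha+(\beta-\alpha)\,\frac{\arg w}{\pi}.$$
The right side is a bounded pointwise limit of holomorphic functions, hence holomorphic. But $\arg w$ is real and nonconstant, so $\alpha=\beta$.

**A circle in place of one point: this works.** Take the unimodular function
$$f(\zeta)=\exp\Big(-\frac{1+\zeta}{1-\zeta}\Big)=e^{-i\cot(\theta/2)},\qquad\zeta=e^{i\theta}\neq1.$$
As $\zeta\to1$ it winds around $\mathbb T$ infinitely often, so its cluster set at $1$ is the whole circle. Condition (1) holds with $f_n(\zeta)=f(r_n\zeta)$, $r_n\uparrow1$, since $|f|<1$ on $D$. The new space is $\mathbb T\setminus\{1\}$ together with a circle onto which both ends spiral. This circle also produces discs, as follows. For $b\in D$ and a polynomial $p$, $\int p\circ f\,dm_b=p(f(b))$, so $f_*m_b=m_{f(b)}$. Given $a\in D$, choose $b_j\to1$ with $f(b_j)\to a$. (If $a\ne0$, take $\frac{1+b_j}{1-b_j}=-\log|a|-iy_j$ with $y_j\to\infty$ and $y_j\equiv\arg a$ modulo $2\pi$; if $a=0$, let $b_j\to1$ along the radius.) Then $m_{b_j}\to\delta_1$ on the old circle,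 but
$$\text{the lifts of }m_{b_j}\text{ to the new space converge to }m_a\text{ on the new circle.}\tag{2}$$
So characters that look as if they converge to the point $1$ converge, in the new space, to Poisson integration over a circle.

**What has to be done in general.** In part (b) the algebra is arbitrary. Its extra characters have Jensen measures about which we know only that they are atomless (Lemma 1) and, as it will turn out, that they accumulate at many point masses $\delta_x$. The aim is to make (2) happen for *any* sequence of atomless measures accumulating at $\delta_x$, by a pair of new coordinates built for that sequence. After the first few replacements no inner function like $f$ above is at hand, and $f$ must be pieced together from functions whose modulus is close to $1$ only where it matters. A second coordinate $s$, with values near $[0,1]$, will record where the pieces are switched on, and the relation $|f|=s$ in the limit will keep every point of the new fiber a peak point. There are $2^{\aleph_0}$ sequences to serve, and the tower has that length.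

## 4. Thin functions and admissible pairs

In this section and the next three, unless said otherwise, $A$ is a uniform algebra on a compact metrizable space $X$.

**Definition 7 (thin).** A complex function $P$ is *$\varepsilon$-thin* if $\operatorname{dist}(P(y),[0,1])\le\varepsilon$ for all $y$.

*Example.* On $\mathbb T$ the function $z$ is not $\varepsilon$-thin for any $\varepsilon<1$, since $\operatorname{dist}(-1,[0,1])=1$. A function with values in $[0,1]$ is $0$-thin. Thin functions are analytic substitutes for cutoff functions.

If $P$ is $\varepsilon$-thin, so is $1-P$; and writing $P(y)=t+e$ with $t\in[0,1]$, $|e|\le\varepsilon$, we get $|P|+|1-P|\le1+2\varepsilon$. If $\varepsilon\le1$, a product of three $\varepsilon$-thin functions is $7\varepsilon$-thin, and a product of three numbers within $\varepsilon$ of $1$ is within $7\varepsilon$ of $1$, because $(1+\varepsilon)^3-1\le7\varepsilon$.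

**Lemma 2.** (Any compact Hausdorff $X$.) If $Y$ is a peak set for $A$, $W\supset Y$ is open and $\varepsilon>0$, there is an $\varepsilon$-thin $P\in A$ with $P=1$ on $Y$ and $|P|\le\varepsilon$ off $W$.

*Proof.* The point is that a small power squeezes the right half-plane into a narrow sector. Let $p$ peak on $Y$ and put $P=1-(1-p^n)^\delta$ with the principal branch, $0^\delta=0$ and $0<\delta<1$. The function $w\mapsto(1-w)^\delta$ is continuous on $\overline D$ and analytic on $D$, hence a uniform limit of polynomials, so $P\in A$. Since $\operatorname{Re}(1-p^n)\ge0$ and $|1-p^n|\le2$, we have $(1-p^n)^\delta=\rho e^{i\theta}$ with $0\le\rho\le2^\delta$ and $|\theta|\le\pi\delta/2$ (where $1-p^n\ne0$; elsewhere the value is $0$). Its distance to $[0,1]$ is at most $(2^\delta-1)+2^\delta\pi\delta/2$, which tends to $0$ as $\delta\to0$, uniformly in $n$. Fix $\delta$ so that $P$ is $\varepsilon$-thin for all $n$. On $Y$, $P=1$. Off $W$, $|p|\le\max_{X\setminus W}|p|<1$, so $p^n\to0$ and $P\to0$ uniformly there as $n\to\infty$. $\square$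

**Definition 8 (admissible pair, $J_A(\nu)$).** A pair $(h,\tau)$ of elements of $A$ is *$\varepsilon$-admissible* if $\|h\|\le1$, $\tau$ is $\varepsilon$-thin, and at each $y\in X$ either $|\tau(y)|\le\varepsilon$ or $|h(y)|\ge1-\varepsilon$. For a measure $\nu$ on $X$, $J_A(\nu)$ is the set of Borel functions $u:X\to\mathbb T$ such that for every $\varepsilon>0$ there is an $\varepsilon$-admissible pair with
$$\nu\{|\tau-1|>\varepsilon\}<\varepsilon\quad\text{and}\quad\nu\{|h-u|>\varepsilon\}<\varepsilon.$$

So $h$ is almost unimodular wherever $\tau$ is switched on, $\tau$ is switched on almost everywhere for $\nu$, and there $h$ looks like $u$. If $\varepsilon'\le\varepsilon$, an $\varepsilon'$-admissible pair is $\varepsilon$-admissible.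

*Example.* For the disc algebra on $\mathbb T$ the pair $(z,1)$ is $\varepsilon$-admissible for every $\varepsilon$, so $z\in J_A(\nu)$ for every $\nu$.

**Lemma 3.** (i) $J_A(\nu)$ is closed under products. (ii) If $u\in J_A(\nu)$ and $b$ is an automorphism of $D$, then $b\circ u\in J_A(\nu)$. (iii) If $q:X'\to X$ is a continuous surjection of compact metrizable spaces, $A'$ is a uniform algebra on $X'$ with $A\circ q\subset A'$, and $\nu$ is a measure on $X'$, then $u\circ q\in J_{A'}(\nu)$ for each $u\in J_A(q_*\nu)$.

*Proof.* (i) Let $(h,\tau),(h',\tau')$ be $\delta$-admissible for $u,u'$ as in Definition 8, $\delta\le1$. Use $(hh',\tau\tau')$. It has $\|hh'\|\le1$, and $\tau\tau'$ is $3\delta$-thin as $(1+\delta)^2-1\le3\delta$. If $|\tau\tau'|>2\delta$, then, since $|\tau|,|\tau'|\le1+\delta\le2$, both $|\tau|,|\tau'|>\delta$; hence $|hh'|\ge(1-\delta)^2\ge1-2\delta$. So the pair is $3\delta$-admissible. Off sets of $\nu$-measure less than $2\delta$ we have $|\tau-1|,|\tau'-1|\le\delta$, which gives $|\tau\tau'-1|\le3\delta$, and $|h-u|,|h'-u'|\le\delta$, which gives $|hh'-uu'|\le2\delta$. Now let $\delta\to0$.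

(ii) Use $(b(h),\tau)$. The function $b$ is analytic near $\overline D$, so $b(h)\in A$, and $\|b(h)\|\le1$. It is uniformly continuous on $\overline D$, and $|b(w)|\to1$ uniformly as $|w|\to1$. So for each $\varepsilon$ a $\delta$-admissible pair for $u$ with $\delta$ small gives an $\varepsilon$-admissible pair for $b\circ u$.

(iii) Use $(h\circ q,\tau\circ q)$. $\square$

The two properties that we shall carry up the tower are these.

* **(I1)** Every point of $X$ is a peak point of $A$.
* **(I2)** For every measure $\nu$ on $X$ there are countably many $u_i\in J_A(\nu)$ and a $\nu$-null Borel set $N_0$ such that the $u_i$ separate the points of $X\setminus N_0$.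

*Example.* The disc algebra on $\mathbb T$ satisfies both, with the single function $u_1=z$ and $N_0=\emptyset$.

## 5. Giving an atomless measure the distribution $m_a$

We need $h$, almost unimodular in the sense above, with $h_*\nu$ close to a prescribed $m_a$. Start with $a=0$ and $A$ the disc algebra. Among the powers $z^n$ there is a good one for any atomless $\nu$ on $\mathbb T$: for $k\ge1$,
$$\frac1M\sum_{n=1}^M\Big|\int z^{kn}\,d\nu\Big|^2=\iint\frac1M\sum_{n=1}^M(x\bar y)^{kn}\,d\nu(x)\,d\nu(y)\to(\nu\times\nu)\{x^k=y^k\}=0,$$
because the last set is a union of $k$ sets $\{x=\omega y\}$, each null for atomless $\nu$. So some $z^n$ has small moments of orders $1,\dots,K$ simultaneously, which says that its distribution is close to $m$. In general we average over products of several functions from $J_A(\nu)$. There is one catch: $u_i(x)\ne u_i(y)$ for some $i$ does not exclude $u_i(x)^k=u_i(y)^k$ for all $i$. Composing with automorphisms of $D$ cures this.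

**Lemma 4 (equidistribution).** Assume (I2). Let $\nu$ be an atomless measure on $X$, $a\in D$, $\varepsilon>0$, and let $\rho$ be a metric for the weak-* topology on measures on $\overline D$. There is an $\varepsilon$-admissible pair $(h,\tau)$ with $\nu\{|\tau-1|>\varepsilon\}<\varepsilon$ and $\rho(h_*\nu,m_a)<\varepsilon$.

*Proof.* **Step 1: enough functions that separate points after taking powers.** Let $(b_l)$ be a countable family of automorphisms of $D$ that is dense among all automorphisms for uniform convergence on $\mathbb T$. Let $(u_i)$, $N_0$ be as in (I2) for $\nu$, and let $v_1,v_2,\dots$ enumerate the functions $b_l\circ u_i$; they lie in $J_A(\nu)$ by Lemma 3. *For $k\ge1$ and $x\ne y$ off $N_0$ some $n$ has $v_n(x)^k\neq v_n(y)^k$.* Choose $i$ with $u_i(x)\ne u_i(y)$. Automorphisms act transitively on ordered pairs of distinct points of $\mathbb T$, so some automorphism carries this pair to two points whose quotient is not a root of unity. Every $b_l$ sufficiently close to it carries the pair to points with different $k$-th powers.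

**Step 2: averaging.** The purpose is to find one product whose first $K$ moments are small. For $n\in\{1,\dots,M\}^d$ put $V_n=v_1^{n_1}\cdots v_d^{n_d}\in J_A(\nu)$. Expanding the square,
$$M^{-d}\sum_n\Big|\int V_n^k\,d\nu\Big|^2=\iint\prod_{i\le d}\Big(\frac1M\sum_{r=1}^M\big(v_i(x)\overline{v_i(y)}\big)^{kr}\Big)d\nu(x)\,d\nu(y).$$
As $M\to\infty$, the $i$-th factor tends to $1$ if $v_i(x)^k=v_i(y)^k$ and to $0$ otherwise. By dominated convergence the integral tends to $(\nu\times\nu)\{v_i(x)^k=v_i(y)^k\ \forall i\le d\}$. As $d\to\infty$ this decreases to $(\nu\times\nu)\{v_i(x)^k=v_i(y)^k\ \forall i\}$. By Step 1 the last set lies in the union of the diagonal, $N_0\times X$ and $X\times N_0$, which is null since $\nu$ is atomless. Summing over $k\le K$: for all $K$ and $\eta>0$ there are $d$, then $M$, then $n$, such that $u=V_n$ satisfies $\sum_{k=1}^K|\int u^k\,d\nu|^2<\eta$.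

**Step 3: from moments to the distribution, and from $0$ to $a$.** Trigonometric polynomials are dense in $C(\mathbb T)$, so measures on $\mathbb T$ whose Fourier coefficients of orders $1\le|k|\le K$ are small, with $K$ large, are weak-* close to $m$. The map $(b_a)_*$ is weak-* continuous and takes $m$ to $m_a$. Hence we can choose $u\in J_A(\nu)$ with $\rho((b_a\circ u)_*\nu,m_a)<\varepsilon/2$, and $b_a\circ u\in J_A(\nu)$ by Lemma 3. For $\varepsilon'\le\varepsilon$ take an $\varepsilon'$-admissible pair $(h,\tau)$ with $\nu\{|\tau-1|>\varepsilon'\}<\varepsilon'$ and $\nu\{|h-b_a\circ u|>\varepsilon'\}<\varepsilon'$. Convergence in measure implies convergence of distributions, so $\rho(h_*\nu,(b_a\circ u)_*\nu)<\varepsilon/2$ if $\varepsilon'$ is small enough. $\square$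

## 6. Two functions designed for a point and a sequence of measures

**Definition 9 (cluster set, and the cone $\mathcal K$).** Let $x\in X$ be a non-isolated point of a compact Hausdorff space and let $(f,s):X\setminus\{x\}\to\mathbb C^2$ be bounded and continuous. The *cluster set* $Y$ of $(f,s)$ at $x$ is the set of all limits of $(f,s)(y_i)$ along nets $y_i\to x$, $y_i\neq x$ (sequences suffice if $X$ is metrizable). It is compact and nonempty. Put
$$\mathcal K=\{(w,\sigma)\in\mathbb C\times[0,1]:|w|=\sigma\},\qquad C=\mathbb T\times\{1\}\subset\mathcal K.$$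

*Example.* For the spiral function of Section 3 and $s\equiv1$ the cluster set at $1$ is exactly $C$.

**Lemma 5 (design).** Let $(X,A)$ satisfy (I1) and (I2). Let $(\nu_j)$ be atomless measures on $X$ and let $x\in X$ satisfy $\delta_x\in\overline{\{\nu_j\}}$. Then $x$ is not isolated, and there are bounded continuous $f,s:X\setminus\{x\}\to\mathbb C$ such that

(i) $f$ and $s$ are pointwise limits on $X\setminus\{x\}$ of bounded sequences in $A$;

(ii) the cluster set $Y$ of $(f,s)$ at $x$ satisfies $C\subset Y\subset\mathcal K$;

(iii) for each $a\in D\cap\mathbb Q(i)$ there is a sequence $(j_i)$ with $(\mathrm{id},f,s)_*\nu_{j_i}\to\delta_x\otimes m_a\otimes\delta_1$.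

(In (iii) the value of the map at the null point $x$ is irrelevant.)

*Proof.* If $x$ were isolated, $\mu\mapsto\mu(\{x\})$ would be weak-* continuous, so $\nu_j(\{x\})=0$ for all $j$ would contradict $\delta_x\in\overline{\{\nu_j\}}$.

**Step 1: choices.** We build shells around $x$; on most of the $k$-th shell, from the viewpoint of some $\nu_{j_k}$, we install a function $h_k$ with distribution close to $m_{a_k}$. Let $\varepsilon_k=2^{-k-3}$ and let $(a_k)_{k\ge1}$ list $D\cap\mathbb Q(i)$ with each element repeated infinitely often. Put $W_1=X$. Given an open $W_k\ni x$, choose successively: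

1. an $\varepsilon_k$-thin $P_k\in A$ with $P_k(x)=1$ and $|P_k|\le\varepsilon_k$ off $W_k$, by (I1) and Lemma 2;
2. an open $N_k\ni x$, $N_k\subset W_k$, with $|P_k-1|\le\varepsilon_k$ on $N_k$;
3. $j_k$ with $\nu_{j_k}(N_k)>1-\varepsilon_k$, possible because $\{\mu:\mu(N_k)>1-\varepsilon_k\}$ is a weak-* neighborhood of $\delta_x$;
4. an $\varepsilon_k$-admissible $(h_k,\tau_k)$ with $\nu_{j_k}\{|\tau_k-1|>\varepsilon_k\}<\varepsilon_k$ and $\rho(h_{k*}\nu_{j_k},m_{a_k})<\varepsilon_k$, by Lemma 4;
5. an open $W_k'\ni x$, $W_k'\subset N_k$, with $\nu_{j_k}(W_k')<\varepsilon_k$ (possible as $\nu_{j_k}$ is atomless), and an $\varepsilon_k$-thin $P_k'\in A$ with $P'_k(x)=1$ and $|P_k'|\le\varepsilon_k$ off $W_k'$; put $w_k=P_k(1-P_k')\tau_k\in A$, so that $w_k(x)=0$;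
6. an open $W_{k+1}\ni x$ contained in $W_k'$ and in the ball of radius $2^{-k}$ about $x$, with $|w_1|+\dots+|w_k|\le2^{-k}$ on $W_{k+1}$.

**Step 2: the sums, and (i).** We show that near each point only one term matters. Each $w_k$ is $7\varepsilon_k$-thin, so $|w_k|\le2$. Off $W_k$ we have $|w_k|\le\varepsilon_k(1+\varepsilon_k)^2\le4\varepsilon_k=2^{-k-1}$. Put
$$s=\sum_kw_k,\qquad f=\sum_kw_kh_k\qquad\text{on }X\setminus\{x\}.$$
The sets $W_k$ decrease and $\bigcap_k\overline{W_k}=\{x\}$. Both series converge uniformly on each $X\setminus W_k$, so $f$ and $s$ are continuous on $X\setminus\{x\}$. Each $y\ne x$ lies in exactly one $W_k\setminus W_{k+1}$. For such $y$, step 6 gives $\sum_{i<k}|w_i(y)|\le2^{-k+1}$, and since $y\notin W_i$ for $i>k$, $\sum_{i>k}|w_i(y)|\le\sum_{i>k}2^{-i-1}=2^{-k-1}$. As $|h_i|\le1$,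
$$|s(y)-w_k(y)|\le2^{-k+2},\qquad|f(y)-w_k(y)h_k(y)|\le2^{-k+2}\qquad(y\in W_k\setminus W_{k+1}).\tag{3}$$
The same estimates give $\sum_i|w_i|\le4$ off $x$ (for $k=1$ the first sum is empty), and all $w_i(x)=0$. So the partial sums of both series lie in $A$ and are bounded by $4$. This is (i), and it shows that $f,s$ are bounded.

**Step 3: $Y\subset\mathcal K$.** This is where admissibility is used: where $w_k$ is not small, $|h_k|$ is almost $1$. Let $y_n\to x$, $y_n\neq x$, $(f,s)(y_n)\to(w,\sigma)$, and let $y_n\in W_{k_n}\setminus W_{k_n+1}$; then $k_n\to\infty$. By (3), $w_{k_n}(y_n)\to\sigma$, so $\sigma\in[0,1]$ by thinness, and $|w|\le\sigma$ because $\|h_k\|\le1$. If $\sigma=0$ we are done. If $\sigma>0$, then eventually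
$$\sigma/2\le|w_{k_n}(y_n)|\le(1+\varepsilon_{k_n})^2|\tau_{k_n}(y_n)|\le4|\tau_{k_n}(y_n)|,$$
so $|\tau_{k_n}(y_n)|\ge\sigma/8>\varepsilon_{k_n}$ eventually, hence $|h_{k_n}(y_n)|\ge1-\varepsilon_{k_n}$, and (3) gives $|w|=\sigma$.

**Step 4: (iii).** We look at the shells with $a_k=a$. Let $G_k=(N_k\setminus W_k')\cap\{|\tau_k-1|\le\varepsilon_k\}$. Then $G_k\subset W_k\setminus W_{k+1}$ and $\nu_{j_k}(G_k)>1-3\varepsilon_k$. On $G_k$ the numbers $P_k$, $1-P_k'$, $\tau_k$ are within $\varepsilon_k$ of $1$, so $|w_k-1|\le7\varepsilon_k$, and (3) gives
$$|s-1|\le7\varepsilon_k+2^{-k+2},\qquad|f-h_k|\le7\varepsilon_k+2^{-k+2}\qquad\text{on }G_k.$$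
Also $N_k\subset W_k$ shrinks to $x$. Let $k\to\infty$ along $\{k:a_k=a\}$. Under $\nu_{j_k}$, $\mathrm{id}\to x$ and $s\to1$ in measure, and the distribution of $f$ tends to $m_a$, because $f-h_k\to0$ in measure and $h_{k*}\nu_{j_k}\to m_a$. Since two of the three limits are constant, the joint distribution converges to $\delta_x\otimes m_a\otimes\delta_1$.

**Step 5: $C\subset Y$.** The measures in (iii) are carried by the closure of the graph of $(f,s)$, hence so is their limit. The points of this closure over $x$ form $\{x\}\times Y$. For $a=0$ the limit $\delta_x\otimes m\otimes\delta_1$ has support $\{x\}\times C$. So $C\subset Y$. $\square$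

## 7. Resolving a point preserves (I1) and (I2)

**Definition 10 (resolution).** Let $X$ be compact Hausdorff, $\hat x\in X$ non-isolated, and $(f,s):X\setminus\{\hat x\}\to\mathbb C^2$ bounded and continuous with cluster set $Y\subset\mathcal K$ at $\hat x$. The *resolution of $X$ at $\hat x$ with fiber $Y$* is the compact set
$$X'=\{(y,f(y),s(y)):y\neq\hat x\}\cup(\{\hat x\}\times Y),$$
the closure of the graph of $(f,s)$. Let $q:X'\to X$ be the projection; it is surjective, and injective off $q^{-1}(\hat x)$. We identify $Y$ with $q^{-1}(\hat x)=\{\hat x\}\times Y$. The last two coordinates are continuous functions on $X'$, again written $f,s$; on $Y$ we write them $w,s$, so $|w|=s\in[0,1]$ there. If $A$ is a uniform algebra on $X$, let $A'$ be the closed algebra on $X'$ generated by $A\circ q$ and $f,s$. It is a uniform algebra on $X'$.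

*Example.* The spiral space of Section 3 is the resolution of $\mathbb T$ at $1$ with $f=e^{-i\cot(\theta/2)}$, $s=1$. There a point $w_0$ of the new circle is a peak point for the polynomials in $w$ on the fiber, through $(1+\overline{w_0}w)/2$.

If $p\in A$ peaks at $\hat x$, then $\tilde p=p\circ q$ peaks on $Y$. So under (I1) $Y$ is a peak set for $A'$, and thin functions of $A'$ can localize near $Y$. The next lemma says that a unimodular function on the fiber that can be approximated on the fiber extends, by the constant $1$, to an element of $J_{A'}(\nu)$.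

**Lemma 6.** Let $X$ be metrizable, let $(X',A')$ be as above, and suppose $Y$ is a peak set for $A'$. Let $\nu$ be a measure on $X'$ and $u:Y\to\mathbb T$ Borel. Suppose that for each $\varepsilon>0$ there are $v,t\in A'$ such that on $Y$: $|v|\le1$, $\operatorname{dist}(t,[0,1])\le\varepsilon$, and at each point $|t|\le\varepsilon$ or $|v|\ge1-\varepsilon$; and such that $\nu(Y\cap\{|t-1|>\varepsilon\})<\varepsilon$ and $\nu(Y\cap\{|v-u|>\varepsilon\})<\varepsilon$. Then $\mathbf 1_{X'\setminus Y}+\mathbf 1_Yu\in J_{A'}(\nu)$.

*Proof.* We want $h$ to pass from $1$ (away from $Y$) to $v$ (on $Y$), and in the passage $h$ may become small. So $\tau$ must be near $0$ during the passage: going inward, first switch $\tau$ off, then change $h$ from $1$ to $v$, then switch $\tau$ back on as $t$. Three cutoffs do this.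

Let $0<\varepsilon<\frac1{10}$ and let $v,t$ be as in the hypothesis. By continuity and regularity there is an open $W_1\supset Y$ with $\nu(W_1\setminus Y)<\varepsilon$ on which $|v|\le1+\varepsilon$, $\operatorname{dist}(t,[0,1])\le2\varepsilon$, and at each point $|t|\le2\varepsilon$ or $|v|\ge1-2\varepsilon$ (the set $\{|t|<2\varepsilon\}\cup\{|v|>1-2\varepsilon\}$ is open and contains $Y$). Let $\eta=\varepsilon/(1+\|v\|+\|t\|)$, with norms on $X'$. By Lemma 2 choose successively $\eta$-thin $P_1,P_2,P_3\in A'$, each equal to $1$ on $Y$, with $|P_i|\le\eta$ off $W_i$, where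
$$W_2=W_1\cap\{|P_1-1|<\eta\},\qquad W_3=W_2\cap\{|P_2-1|<\eta\}.$$
Put
$$h_0=(1-P_2)+P_2v,\qquad\tau=(1-P_1)+P_3t,\qquad h=h_0/(1+4\varepsilon).$$

We check four regions.

* *Off $W_1$:* $|h_0-1|=|P_2(v-1)|\le\eta(1+\|v\|)\le\varepsilon$ and $|\tau-1|\le|P_1|+|P_3t|\le\eta(1+\|t\|)\le\varepsilon$.
* *On $W_1\setminus W_2$:* again $|h_0-1|\le\varepsilon$. Also $|P_3t|\le\varepsilon$ and $1-P_1$ is $\varepsilon$-thin, so $\operatorname{dist}(\tau,[0,1])\le2\varepsilon$.
* *On $W_2\setminus W_3$:* $|1-P_1|\le\varepsilon$ and $|P_3t|\le\varepsilon$, so $|\tau|\le2\varepsilon$. Also $|h_0|\le(|1-P_2|+|P_2|)(1+\varepsilon)\le(1+2\varepsilon)(1+\varepsilon)\le1+4\varepsilon$.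
* *On $W_3$:* $|h_0-v|=|(1-P_2)(1-v)|\le\varepsilon$, so $|h_0|\le1+2\varepsilon$. Also $|\tau-P_3t|=|1-P_1|\le\varepsilon$. Write $P_3=\alpha+e$, $t=\beta+e'$ with $\alpha,\beta\in[0,1]$, $|e|\le\eta$, $|e'|\le2\varepsilon$; then $P_3t-\alpha\beta=P_3e'+e\beta$, so $\operatorname{dist}(P_3t,[0,1])\le(1+\eta)2\varepsilon+\eta\le4\varepsilon$ and $\operatorname{dist}(\tau,[0,1])\le5\varepsilon$. If $|\tau|>10\varepsilon$, then $|P_3t|>9\varepsilon$, so $|t|>2\varepsilon$ because $|P_3|\le2$; hence $|v|\ge1-2\varepsilon$ and $|h_0|\ge1-3\varepsilon$.

So $\|h\|\le1$, $\tau$ is $5\varepsilon$-thin, and at every point $|\tau|\le10\varepsilon$ or $|h_0|\ge1-3\varepsilon$. In the latter case $|h|\ge\frac{1-3\varepsilon}{1+4\varepsilon}\ge1-7\varepsilon$, since $(1-7\varepsilon)(1+4\varepsilon)\le1-3\varepsilon$. Hence $(h,\tau)$ is $10\varepsilon$-admissible.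

It remains to compare $h$ with $u^*=\mathbf 1_{X'\setminus Y}+\mathbf 1_Yu$ and $\tau$ with $1$. Everywhere $|h-h_0|\le4\varepsilon$. On $Y$, $h_0=v$ and $\tau=t$. Off $W_1$, $|\tau-1|\le\varepsilon$ and $|h-1|\le5\varepsilon$. So $\{|\tau-1|>10\varepsilon\}$ lies in $(W_1\setminus Y)\cup(Y\cap\{|t-1|>\varepsilon\})$ and $\{|h-u^*|>10\varepsilon\}$ lies in $(W_1\setminus Y)\cup(Y\cap\{|v-u|>\varepsilon\})$. Both have $\nu$-measure less than $2\varepsilon$. As $\varepsilon$ was arbitrary, $u^*\in J_{A'}(\nu)$. $\square$

**Lemma 7.** Let $X$ be compact metrizable and let $(X,A)$ satisfy (I1) and (I2). Then the resolution $(X',A')$ satisfies (I1) and (I2).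

*Proof.* Let $\tilde p=p\circ q$ be as above, peaking on $Y$.

**Step 1: points off $Y$ are peak points.** If $y\notin Y$ and $p_y\in A$ peaks at $q(y)$, then $p_y\circ q$ peaks exactly at $y$, since $q^{-1}(q(y))=\{y\}$.

**Step 2: a peaking function on the fiber.** Let $y=(w_0,s_0)\in Y$. We want $G$ in the uniform closure on $Y$ of the polynomials in $(w,s)$ with $G(y)=1$ and $|G|<1$ on $Y\setminus\{y\}$. If $s_0=0$, then $w_0=0$ and $y$ is the only point of $Y$ with $s=0$; take $G=1-s$. If $s_0>0$, let
$$G=\big(1-(s-s_0)^2\big)\cdot\tfrac12\Big(1+\tfrac{c(s)}s\,w\,\tfrac{\overline{w_0}}{s_0}\Big),$$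
where $c:[0,1]\to[0,1]$ is continuous, $0$ near $0$ and $1$ near $s_0$. Then $c(s)/s$ is continuous on $[0,1]$, hence a uniform limit of polynomials in $s$. Since $|w|=s$ on $Y$, the term $\frac{c(s)}sw\frac{\overline{w_0}}{s_0}$ has modulus $c(s)\le1$. So $|G|\le1$, $G(y)=1$, and $|G|=1$ forces $s=s_0$ and then $w\overline{w_0}=s_0^2$, that is, $w=w_0$. Here the relation $|w|=s$ is essential.

**Step 3: points of $Y$ are peak points.** We pass from the fiber to $X'$ with (F3). Let $N$ be an open neighborhood of $y$ in $X'$. Choose $n$ with $|G^n|<\frac1{16}$ on $Y\setminus N$, approximate $G^n$ on $Y$ within $\frac1{32}$ by a polynomial in $w,s$, and divide it by $\frac{33}{32}$. The same polynomial in the coordinates $f,s$ is an element $v\in A'$ with $|v|\le1$ on $Y$, $|v(y)|\ge\frac{31}{33}>\frac78$, and $|v|<\frac18$ on $Y\setminus N$. The set $W=\{|v|<\frac98\}\cap(\{|v|<\frac18\}\cup N)$ is open and contains $Y$. Put $g=\frac89\tilde p^lv$. Off $W$, $\tilde p^lv$ is uniformly small for large $l$. On $W$, $|g|\le\frac89\cdot\frac98=1$, and on $W\setminus N$, $|g|\le\frac89\cdot\frac18<\frac14$. Finally $|g(y)|=\frac89|v(y)|>\frac79>\frac34$.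 So for large $l$, $\|g\|\le1$, $|g(y)|>\frac34$ and $|g|<\frac14$ off $N$. By (F3), $y$ is a peak point, and (I1) is proved.

**Step 4: two unimodular functions that coordinatize $Y$.** We apply Lemma 6 to $u_2'=e^{is}$ and to $u_1'$, defined by $u_1'=w/s$ for $s>0$ and $u_1'=1$ for $s=0$. Let $\nu$ be a measure on $X'$.

For $u_2'$ take $v=e^{is}\in A'$ and $t=1$; on $Y$ we have $s\in[0,1]$, so $|v|=1$.

For $u_1'$, which need not be continuous at $s=0$, we switch $t$ off on a band. Given $\varepsilon\in(0,1)$ choose $\delta\in(0,\frac12)$ with $\nu(Y\cap\{0<s<2\delta\})<\varepsilon$. Take continuous $c_1,t_0:[0,1]\to[0,1]$ with $c_1=0$ on $[0,\delta/2]$, $c_1=1$ on $[\delta,1]$, $t_0(0)=1$, $t_0=0$ on $[\delta/2,\delta]$, $t_0=1$ on $[2\delta,1]$. On $Y$ put $v_0=(1-c_1(s))+\frac{c_1(s)}sw$. Then $|v_0|\le1$. If $t_0(s)>0$, then either $s<\delta/2$ and $v_0=1$, or $s>\delta$ and $v_0=w/s$; in both cases $|v_0|=1$. On $\{s=0\}\cup\{s\ge2\delta\}$ we have $v_0=u_1'$ and $t_0=1$. Replacing $1-c_1(s)$ and $c_1(s)/s$ by polynomials in $s$ within $\varepsilon/8$ on $[0,1]$ gives $v_1\in A'$ with $|v_1-v_0|\le\varepsilon/4$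 on $Y$. Put $v=v_1/(1+\varepsilon/4)$; on $Y$, $|v|\le1$ and $|v-v_0|\le\varepsilon/4+\varepsilon/4=\varepsilon/2$. Let $t\in A'$ be a polynomial in $s$ with $|t-t_0(s)|\le\varepsilon$ on $Y$. Then on $Y$: $\operatorname{dist}(t,[0,1])\le\varepsilon$; where $t_0=0$, $|t|\le\varepsilon$; where $t_0>0$, $|v|\ge1-\varepsilon$. The inequalities $|t-1|>\varepsilon$ and $|v-u_1'|>\varepsilon$ can hold on $Y$ only where $0<s<2\delta$, a set of measure less than $\varepsilon$. So Lemma 6 applies.

**Step 5: (I2).** Take $(u_i)$, $N_0$ from (I2) for $q_*\nu$. The functions $u_i\circ q$ (Lemma 3(iii)), $\mathbf 1_{X'\setminus Y}+\mathbf 1_Yu_1'$ and $\mathbf 1_{X'\setminus Y}+\mathbf 1_Yu_2'$ lie in $J_{A'}(\nu)$. They separate the points of $X'\setminus q^{-1}(N_0)$: points with different $q$-images are separated by some $u_i\circ q$; distinct points with the same $q$-image lie in $Y$, where $u_2'$ determines $s\in[0,1]$ and then $u_1'$ determines $w$ (with $w=0$ if $s=0$). And $\nu(q^{-1}(N_0))=q_*\nu(N_0)=0$. $\square$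

## 8. A tower of $2^{\aleph_0}$ resolutions

Let $\kappa=2^{\aleph_0}$, regarded as the least ordinal of that cardinality. We use $\kappa^{\aleph_0}=\kappa$ and $\operatorname{cf}\kappa>\omega$ (König): every countable subset of $\kappa$ lies in some $\delta<\kappa$.

By recursion on $\beta\le\kappa$ we construct compact spaces $X_\beta\subset\mathbb T\times(\mathbb C^2)^\beta$, with coordinates $z$ and $(f_\gamma,s_\gamma)_{\gamma<\beta}$, such that all projections $X_\beta\to X_\gamma$ ($\gamma<\beta$) are surjective. For each $\beta<\kappa$ we also choose a countable $S_\beta\subset\beta$, which lists the coordinates that the $\beta$-th resolution looks at. Put $X_0=\mathbb T$; at limits take inverse limits, whose projections are surjective by compactness.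

**Definition 11 (full set).** A set $S$ of ordinals below $\kappa$ is *full* if $\gamma\in S$ implies $S_\gamma\subset S$.

*Example.* Necessarily $S_0=\emptyset$. If $S_1=\{0\}$, then $\{0\}$ and $\{0,1\}$ are full and $\{1\}$ is not. Ordinals are full, since $S_\gamma\subset\gamma$. If $S$ is full, so is $S\cap\gamma$. Unions of full sets are full. Every countable set lies in a countable full set: close off under $\gamma\mapsto S_\gamma$ in $\omega$ steps.

For full $S\subset\beta$ let $X_S$ be the projection of $X_\beta$ to the coordinates $z$, $(f_\gamma,s_\gamma)_{\gamma\in S}$. By surjectivity it does not depend on $\beta$; for $S\subset S'$ the projection $X_{S'}\to X_S$ is surjective; $X_\emptyset=\mathbb T$. For $S=\beta$ we recover $X_\beta$. We write $y|_S$ for the projection of $y$ to $X_S$. Let $A_S$ be the closed subalgebra of $C(X_S)$ generated by $1,z,f_\gamma,s_\gamma$ $(\gamma\in S)$; it is a uniform algebra on $X_S$. For countable $S$, $X_S$ is metrizable.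

**Definition 12 (task).** A *task* is a pair $(S,(\nu_j)_{j\in\mathbb N})$ with $S$ countable and full, the $\nu_j$ atomless measures on $X_S$, and the closed set $\Lambda=\{x\in X_S:\delta_x\in\overline{\{\nu_j\}}\}$ uncountable. Then $|\Lambda|=\kappa$, as for every uncountable closed subset of a compact metrizable space.

*Example.* $S=\emptyset$ and a sequence dense in the atomless measures on $\mathbb T$; then $\Lambda=\mathbb T$.

For each $\delta<\kappa$ there is therefore a task with $S\subset\delta$. There are at most $\kappa^{\aleph_0}=\kappa$ of them: at most $\kappa^{\aleph_0}$ sets $S$, and for each at most $\kappa$ measures on the compact metrizable $X_S$, hence at most $\kappa^{\aleph_0}$ sequences. Once $X_\delta$ is built, list them as $(t_{\delta,\xi})_{\xi<\kappa}$, repetitions allowed. Fix a surjection $\beta\mapsto(\delta,\xi)$ of $\kappa$ onto $\kappa\times\kappa$ with $\delta\le\beta$ always. (Compose a bijection $\kappa\to\kappa^3$ with the projection to the first two coordinates; each pair is hit $\kappa$ times, hence at some $\beta\ge\delta$. Then change the values with $\delta>\beta$ to $(0,0)$.)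

**Stage $\beta$.** Suppose $X_\beta$ is built. Let $t_{\delta,\xi}=(S,(\nu_j))$ be the task with index $\beta$, so $S\subset\delta\subset\beta$, and put $S_\beta=S$. Choose $x_\beta\in\Lambda\subset X_S$ that has exactly one preimage $\hat x_\beta$ in $X_\beta$; this is possible by Lemma 9 below with $S'=\beta$, since $|\Lambda|=\kappa>|\beta|$. By Lemma 10 below, $(X_S,A_S)$ satisfies (I1) and (I2). Let $F_\beta=(f,s)$ and its cluster set $Y_\beta$ be given by Lemma 5 for $(X_S,A_S)$, $x_\beta$, $(\nu_j)$. With $q:X_\beta\to X_S$ the projection, put
$$X_{\beta+1}=\{(y,F_\beta(q(y))):y\in X_\beta\setminus\{\hat x_\beta\}\}\cup(\{\hat x_\beta\}\times Y_\beta).$$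
It projects onto $X_\beta$, and it is bounded in the new coordinates. It is compact: let a net $(y_i,F_\beta(q(y_i)))$ with $y_i\neq\hat x_\beta$ converge to $(y,w,\sigma)$. If $y\neq\hat x_\beta$, then $q(y)\ne x_\beta$ and the limit is in the set by continuity. If $y=\hat x_\beta$, then $q(y_i)\to x_\beta$ and $q(y_i)\neq x_\beta$, so $(w,\sigma)\in Y_\beta$.

The three lemmas that follow concern only those full sets that are contained in an ordinal up to which the construction has been carried out. At stage $\beta$ they are used for subsets of $\beta$, so there is no circularity.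

**Lemma 8 (adding one coordinate).** Let $T$ be full with $S_\gamma\subset T\subset\gamma$, and let $\hat x_\gamma^T\in X_T$ be the projection of $\hat x_\gamma$. Then $\hat x_\gamma$ is the only point of $X_\gamma$ over $\hat x_\gamma^T$. The set $T\cup\{\gamma\}$ is full, and $X_{T\cup\{\gamma\}}$ is the resolution of $X_T$ at the non-isolated point $\hat x_\gamma^T$ with fiber $Y_\gamma$, for the pullback of $F_\gamma$ from $X_{S_\gamma}\setminus\{x_\gamma\}$. All other fibers of $X_{T\cup\{\gamma\}}\to X_T$ are singletons, and $Y_\gamma\supset C$ has more than one point.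

*Proof.* Let $q_T:X_T\to X_{S_\gamma}$ be the projection. A point of $X_\gamma$ over $\hat x_\gamma^T$ lies over $x_\gamma$, so it is $\hat x_\gamma$. Likewise, since points of $X_T$ lift to $X_\gamma$, $\hat x_\gamma^T$ is the only point of $X_T$ over $x_\gamma$. Fullness of $T\cup\{\gamma\}$ is clear from $S_\gamma\subset T$. Projecting the definition of $X_{\gamma+1}$ gives
$$X_{T\cup\{\gamma\}}=\{(u,F_\gamma(q_T(u))):u\in X_T\setminus\{\hat x_\gamma^T\}\}\cup(\{\hat x_\gamma^T\}\times Y_\gamma).$$
If $\hat x_\gamma^T$ were isolated, then $X_{S_\gamma}\setminus\{x_\gamma\}=q_T(X_T\setminus\{\hat x_\gamma^T\})$ would be compact and $x_\gamma$ isolated, contrary to Lemma 5. It remains to see that the cluster set of $F_\gamma\circ q_T$ at $\hat x_\gamma^T$ is $Y_\gamma$. It is contained in $Y_\gamma$ as in the compactness argument above. Conversely, if $y_i\to x_\gamma$, $y_i\neq x_\gamma$ and $F_\gamma(y_i)\to(w,\sigma)$, then preimages of the $y_i$ in $X_T$ can cluster only at points over $x_\gamma$, that is, at $\hat x_\gamma^T$; so $(w,\sigma)$ is in the cluster set of the pullback. $\square$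

The next lemma lets the choice of $x_\beta$ go through, and later it makes functions on $X$ almost everywhere well defined on a circle. A priori one resolution at a point of $X_\gamma$ could interact with coordinates in $S$ beyond $\gamma$; the proof shows that it affects only one point of $X_S$.

**Lemma 9.** If $S\subset S'$ are full, at most $|S'\setminus S|$ points of $X_S$ have more than one preimage in $X_{S'}$.

*Proof.* **Step 1: attach an index to each such point.** Let $y\ne y'$ in $X_{S'}$ lie over $u\in X_S$, and let $\gamma$ be the least index at which they differ (the $z$-coordinates agree). Then $\gamma\in S'\setminus S$. The set $T=S'\cap\gamma$ is full and contains $S_\gamma$. The point $y|_T=y'|_T$ has two preimages in $X_{T\cup\{\gamma\}}$, so $y|_T=\hat x_\gamma^T$ by Lemma 8. Hence $u$ lies over $p_\gamma:=\hat x_\gamma|_{S\cap\gamma}\in X_{S\cap\gamma}$.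

**Step 2: the index determines the point.** It suffices to show that $p_\gamma$ has only one preimage in $X_S$. Suppose not. Choose distinct $v,v'\in X_S$ over $p_\gamma$ such that the least index $\delta\in S$ at which they differ is as small as possible. Since $v,v'$ agree on $S\cap\gamma$ and $\gamma\notin S$, $\delta>\gamma$. By Lemma 8 with $T=S\cap\delta$, $v|_{S\cap\delta}=\hat x_\delta^{S\cap\delta}$. This is the only point of $X_{S\cap\delta}$ over $p_\gamma$: another one would lift to a point of $X_S$ over $p_\gamma$ that differs from $v$ at an index below $\delta$, against the minimality of $\delta$. Now $X_{\gamma+1}$ contains two points over $\hat x_\gamma$, since $Y_\gamma$ has more than one point. Lift them to $e\neq e'$ in $X_\delta$. Both lie over $p_\gamma$, so their projections to $X_{S\cap\delta}$ equal $\hat x_\delta^{S\cap\delta}$. By Lemma 8 the only point of $X_\delta$ over $\hat x_\delta^{S\cap\delta}$ is $\hat x_\delta$. So $e=\hat x_\delta=e'$, a contradiction. $\square$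

**Lemma 10.** For every countable full $S$, $(X_S,A_S)$ satisfies (I1) and (I2).

*Proof.* Induction on the order type of $S$. For $S=\emptyset$, $A_S$ is the disc algebra on $\mathbb T$, and the examples in Section 4 apply. If $S$ has a largest element $\gamma$, apply Lemma 8 with $T=S\cap\gamma$ and then Lemma 7. Otherwise $S=\bigcup_{n\ge1}S_n$ with $S_n=S\cap\gamma_n$ increasing proper initial segments. Let $y\in X_S$ and let $p_n\in A_{S_n}$ peak at $y|_{S_n}$. Then $\sum_{n\ge1}2^{-n}p_n$, pulled back to $X_S$, peaks exactly at $y$, because a point other than $y$ differs from it in some $X_{S_n}$. This is (I1). For (I2), given $\nu$ on $X_S$, pull back the countable families for the projections of $\nu$ to all $X_{S_n}$ (Lemma 3(iii)), and discard the union of the pulled-back null sets; distinct points of $X_S$ differ in some $X_{S_n}$. $\square$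

Put $X=X_\kappa$, with projections $q_S:X\to X_S$. As a subspace of a product of $\kappa$ copies of metrizable compacta, it has weight at most $\kappa=2^{\aleph_0}$. Two facts will be used.

**Lemma 11.** (i) Every $g\in C(X)$ is of the form $k\circ q_S$ with $S$ countable and full and $k\in C(X_S)$; here $S$ may be enlarged to any larger countable full set. (ii) Every task $(S,(\nu_j))$ with $S\subset\kappa$ is treated at some stage $\beta$; in particular $S_\beta=S$.

*Proof.* (i) By Stone–Weierstrass, $g$ is a uniform limit of polynomials in finitely many coordinates and their conjugates. So $g$ depends on countably many coordinates, which lie in a countable full set $S$, and $g$ is constant on the fibers of $q_S$. As $q_S$ is a quotient map, $g=k\circ q_S$ with $k$ continuous. (ii) Since $\operatorname{cf}\kappa>\omega$, $S\subset\delta$ for some $\delta<\kappa$. So the task is some $t_{\delta,\xi}$, and $(\delta,\xi)$ is the value of the surjection at some $\beta$. $\square$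

## 9. Lebesgue measure stays multiplicative: proof of (a)

Let $A\subset C(X)$ be the closed algebra generated by $1,z,f_\gamma,s_\gamma$ $(\gamma<\kappa)$; it is a uniform algebra on $X$. As $z:X\to\mathbb T$ is surjective, Hahn–Banach gives a measure $\mu$ on $X$ with $z_*\mu=m$: extend the functional $k\circ z\mapsto\int k\,dm$ with norm $1$; its value at $1$ is $1$, so it is positive. Put $\Phi(g)=\int g\,d\mu$, and let $A_\beta^*$ be the closed algebra in $C(X)$ generated by $1,z,f_\gamma,s_\gamma$ $(\gamma<\beta)$. We show by induction that $\Phi$ is multiplicative on $A_\beta^*$, by the argument that follows (1).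

**Step 1: $\beta=0$ and limits.** For $\beta=0$, $\Phi$ is evaluation at $0$ on the disc algebra. At a limit $\beta$, $\bigcup_{\gamma<\beta}A_\gamma^*$ is dense in $A_\beta^*$.

**Step 2: successors.** We pass from $\beta$ to $\beta+1$. Let $Z=q_{S_\beta}^{-1}(x_\beta)$. Then $z(Z)$ is a single point, so $\mu(Z)\le m(z(Z))=0$. Off $Z$, the coordinates $(f_\beta,s_\beta)$ equal $F_\beta\circ q_{S_\beta}$. By Lemma 5(i) they are pointwise limits off $Z$ of bounded sequences $(\alpha_n),(\beta_n)$ in $A_{S_\beta}\circ q_{S_\beta}\subset A_\beta^*$. For polynomials $Q,Q'$ in $f_\beta,s_\beta$ with coefficients in $A_\beta^*$ let $Q_n,Q_n'\in A_\beta^*$ arise by substituting $\alpha_n,\beta_n$ for $f_\beta,s_\beta$. Dominated convergence gives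
$$\int QQ'\,d\mu=\lim\Phi(Q_nQ_n')=\lim\Phi(Q_n)\Phi(Q_n')=\Phi(Q)\Phi(Q').$$
Such $Q$ are dense in $A_{\beta+1}^*$, so $\Phi$ is multiplicative there.

**Step 3: conclusion.** For $\beta=\kappa$ we get $\Phi\in\mathfrak M_A$. Since $\Phi(z)=\int z\,dm=0$ while $|z|=1$ on $X$, $\Phi\notin X$. This proves (a).

## 10. From an arbitrary algebra to a task

We begin the proof of (b). Let $B_1$ be a uniform algebra on a closed $E\subset X$ and $\varphi\in\mathfrak M_{B_1}\setminus E$. The aim of this section is a task built from Jensen measures.

**Step 1: a minimal set that supports $\varphi$.** This makes every part of the set indispensable. Consider the closed $L\subset E$ with $|\varphi(g)|\le\max_L|g|$ for all $g\in B_1$. The set $E$ is one. The intersection $L_0$ of a chain of such sets is one: if $\max_{L_0}|g|<|\varphi(g)|$, the open set $\{|g|<|\varphi(g)|\}$ contains $L_0$, hence by compactness a member of the chain, a contradiction. By Zorn there is a minimal $L$, and $L\ne\emptyset$ since $\varphi(1)=1$. Let $B$ be the closure of $B_1|_L$ in $C(L)$, a uniform algebra on $L$. Then $\varphi$ extends to $B$. Since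 $B_1|_L$ is dense in $B$, composing characters of $B$ with restriction embeds $\mathfrak M_B$ injectively in $\mathfrak M_{B_1}$, points of $L$ going to points of $E$. So analytic discs in $\mathfrak M_B$ are analytic discs in $\mathfrak M_{B_1}$, and $\varphi\in\mathfrak M_B\setminus L$. By minimality and density:
$$\text{for every closed }L'\subsetneq L\text{ there is }g\in B\text{ with }|\varphi(g)|>\max_{L'}|g|.\tag{4}$$

For countable full $S$ let $L_S=q_S(L)$ and $B_S=\{k\in C(L_S):k\circ q_S|_L\in B\}$, a closed algebra containing the constants. Via $q_S$ we also regard it as a subalgebra of $B$. For $S\subset S'$, $B_S\subset B_{S'}$. By Tietze and Lemma 11(i), every $g\in B$ lies in some $B_S$.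

**Step 2: closing off.** We find a metrizable stage that already reflects $B$ and $\varphi$: *there is a countable full $S$ such that*

1. $B_S$ separates the points of $L_S$, so it is a uniform algebra on $L_S$;
2. $\varphi|_{B_S}$ is not evaluation at a point of $L_S$;
3. for each nonempty relatively open $O\subset L_S$ there is $g\in B_S$ with $|\varphi(g)|>\max_{L_S\setminus O}|g|$.

As $\varphi\notin L$, for each $y\in L$ there is $g\in B$ with $\varphi(g)=0\neq g(y)$; by compactness there are $g_1,\dots,g_r\in B$ with $\varphi(g_i)=0$ and no common zero on $L$. Choose a countable full $S_0$ with all $g_i\in B_{S_0}$. Given $S_n$, let $\mathcal O_n$ be a countable base of $L_{S_n}$. For $O,O'\in\mathcal O_n$ with disjoint closures, compactness gives finitely many functions in $B$ such that each pair of points, one in $q_{S_n}^{-1}(\overline O)\cap L$ and one in $q_{S_n}^{-1}(\overline{O'})\cap L$, is separated by one of them. For $\emptyset\neq O\in\mathcal O_n$, (4) gives $g_O\in B$ with $|\varphi(g_O)|>\max_{L\setminus q_{S_n}^{-1}(O)}|g_O|$. Let $S_{n+1}\supset S_n$ be countable and full such that all these countably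 many functions lie in $B_{S_{n+1}}$. Put $S=\bigcup_nS_n$.

The pullbacks of the members of $\bigcup_n\mathcal O_n$ form a base of $L_S$. For 1: distinct points of $L_S$ differ in some $L_{S_n}$ and have there basic neighborhoods with disjoint closures. Lift the two points to $L$; one of the chosen functions separates the lifts, and as it factors through $q_S$, it separates the given points. For 2: if $\varphi|_{B_S}$ were evaluation at $y\in L_S$, the $g_i$ would all vanish at points of $L$ over $y$. For 3: $O$ contains the pullback of a nonempty $O'\in\mathcal O_n$, and $g_{O'}$ works.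

**Step 3: every point of $L_S$ comes from the boundary of a set of extra characters.** This produces the points $x$ near which Jensen measures will concentrate. Let $\pi:\mathfrak M_B\to\mathfrak M_{B_S}$ be restriction, so $\pi|_L=q_S|_L$, and let
$$U=\{\psi\in\mathfrak M_B:\pi(\psi)\notin L_S\}.$$
It is open, disjoint from $L$, and contains $\varphi$ by 2. Since $\partial U\cap U=\emptyset$, the compact set $R=\pi(\partial U)$ is contained in $L_S$. By (F4), $|\varphi(g)|\le\max_R|g|$ for $g\in B_S$. By 3 the open set $L_S\setminus R$ is empty, so $R=L_S$. Let $\mathrm{Pk}$ be the set of peak points of $B_S$ in the metrizable space $L_S$. By (F2), $|\varphi(g)|\le\|g\|=\max_{\overline{\mathrm{Pk}}}|g|$ for $g\in B_S$, so by 3, $\mathrm{Pk}$ is dense in $L_S$.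

**Step 4: the Jensen measures are atomless and accumulate at all $\delta_x$, $x\in L_S$.** Let $H$ be the set of measures $q_{S*}\nu$, where $\nu$ is a Jensen measure on $L$ for some $\psi\in U$ with respect to $B$. These exist by (F1), and $q_{S*}\nu$ is a Jensen measure for $\pi(\psi)$ with respect to $B_S$.

*Each is atomless*, by Lemma 1 applied to $B_S$ on $L_S$, since $\pi(\psi)$ is not a point of $L_S$.

*For all $x\in L_S$, $\delta_x\in\overline H$.* As $x\mapsto\delta_x$ is continuous and $\mathrm{Pk}$ is dense, it suffices to take $x\in\mathrm{Pk}$. Let $b\in B_S$ peak at $x$. As $x\in R$, there are $\chi\in\partial U$ with $\pi(\chi)=x$ and a net $\psi\to\chi$ in $U$. For Jensen measures $\nu_\psi$ of $\psi$,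
$$\int b\,d(q_{S*}\nu_\psi)=\psi(b)\to\chi(b)=b(x)=1.$$
Any cluster point $\eta$ of the net $(q_{S*}\nu_\psi)$ satisfies $\int b\,d\eta=1$. Since $|b|<1$ off $x$, $\eta=\delta_x$.

**Step 5: the task.** The space of measures on $X_S$ is compact metrizable. Choose a countable dense subset $\{\nu_j\}$ of $H$, $\nu_j=q_{S*}\nu_{\psi_j}$, where $\nu_{\psi_j}$ is a Jensen measure on $L$ for $\psi_j\in U$. Then $\{x\in X_S:\delta_x\in\overline{\{\nu_j\}}\}\supset L_S$, and $L_S$ is uncountable since it carries an atomless measure. So $(S,(\nu_j))$ is a task. By Lemma 11(ii) it was treated at some stage $\beta$, with $S_\beta=S$. Put $S'=S\cup\{\beta\}$, which is full, and $x=x_\beta$, $(f,s)=F_\beta$.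

## 11. Poisson integration over the new circle

By Lemma 8 with $T=S$,
$$X_{S'}=\{(y,f(y),s(y)):y\in X_S\setminus\{x\}\}\cup(\{x\}\times Y_\beta),$$
and $\{x\}\times C\subset\{x\}\times Y_\beta$ is a circle, which we identify with $\mathbb T$.

**Step 1: limit measures over the circle.** Here (2) happens for $B$. Since $\nu_j(\{x\})=0$, $q_{S'*}\nu_{\psi_j}=(\mathrm{id},f,s)_*\nu_j$. By Lemma 5(iii), for each $a\in D\cap\mathbb Q(i)$ there is a sequence $(j_i)$ with $q_{S'*}\nu_{\psi_{j_i}}\to m_a$, regarded as a measure on this circle. Let $\lambda_a$ be a weak-* cluster point of $(\nu_{\psi_{j_i}})_i$ among measures on $L$. Then $q_{S'*}\lambda_a=m_a$, and $g\mapsto\int g\,d\lambda_a$ is multiplicative on $B$, being a limit along a net of characters.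

**Step 2: elements of $B$ become functions on the circle.** Let $g\in B$. Extend $g$ to an element of $C(X)$ and write it, by Lemma 11(i), as $k\circ q_{S''}$ with $S''\supset S'$ countable and full, $k\in C(X_{S''})$. Let $r:X_{S''}\to X_{S'}$ be the projection. By Lemma 9 the set $N$ of points of $X_{S'}$ with more than one preimage under $r$ is countable. For $\zeta\in\mathbb T\setminus N$ put $\tilde g(\zeta)=k(r^{-1}(\zeta))$. This is bounded, and it is continuous on $\mathbb T\setminus N$: if $\zeta_i\to\zeta$ in $\mathbb T\setminus N$, the points $r^{-1}(\zeta_i)$ can cluster only at $r^{-1}(\zeta)$. For $a\in D\cap\mathbb Q(i)$ we have $r_*q_{S''*}\lambda_a=m_a$ and $m_a(N\cap\mathbb T)=0$, so for $\lambda_a$-almost every $y\in L$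
$$q_{S'}(y)\in\mathbb T\setminus N\quad\text{and}\quad g(y)=\tilde g(q_{S'}(y)).\tag{5}$$
Hence
$$\int g\,d\lambda_a=\int_{\mathbb T}\tilde g\,dm_a\qquad(a\in D\cap\mathbb Q(i)).\tag{6}$$

**Step 3: a character for every $a\in D$.** Put $\hat g(a)=\int\tilde g\,dm_a$ for all $a\in D$, a bounded harmonic function on $D$. (From here on $\hat g$ has this meaning.) By (6), $\hat g$ on the dense set $D\cap\mathbb Q(i)$, hence by continuity on all of $D$, depends only on $g$ and not on the choice of extension, $k$ and $S''$. For $a\in D\cap\mathbb Q(i)$ the map $g\mapsto\hat g(a)=\int g\,d\lambda_a$ is linear and multiplicative with $\hat1(a)=1$; by continuity in $a$ the same holds for all $a\in D$. So $\sigma(a):g\mapsto\hat g(a)$ is a character of $B$ for every $a\in D$.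

**Step 4: all $\hat g$ are holomorphic, or all are antiholomorphic.** We use that both $\hat g$ and $\hat g^2=\widehat{g^2}$ are harmonic. For $g\in B$,
$$0=\partial\bar\partial(\hat g^2)=2\,\partial\hat g\,\bar\partial\hat g+2\hat g\,\partial\bar\partial\hat g=2\,\partial\hat g\,\bar\partial\hat g.$$
Here $\partial\hat g$ is holomorphic and $\bar\partial\hat g$ is antiholomorphic, and the zeros of such functions are isolated unless they vanish identically. So one of them vanishes identically, and $\hat g$ is holomorphic or antiholomorphic. If $\hat g_1$ were nonconstant holomorphic and $\hat g_2$ nonconstant antiholomorphic, then $\partial(\hat g_1+\hat g_2)\,\bar\partial(\hat g_1+\hat g_2)=\partial\hat g_1\,\bar\partial\hat g_2\not\equiv0$, contradicting the above for $g_1+g_2$. In the antiholomorphic case replace $\sigma(a)$ by $\sigma(\bar a)$.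

**Step 5: not all $\hat g$ are constant.** If $\hat g\equiv c$, then $\tilde g=c$ $m$-almost everywhere, because the Poisson integral determines the boundary function. By (5) with $a=0$, $g=c$ $\lambda_0$-almost everywhere, hence on $\operatorname{supp}\lambda_0$ by continuity. If this held for all $g\in B$ (with $c$ depending on $g$), then $\operatorname{supp}\lambda_0$ would be one point, as $B$ separates the points of $L$. This contradicts $q_{S'*}\lambda_0=m$.

**Step 6: the disc.** Choose $g\in B$ with $\hat g$ nonconstant. After the possible replacement in Step 4, $a\mapsto\sigma(a)(g)$ is holomorphic and nonconstant, so it is injective on some open disc $\Delta\subset D$, around a point where its derivative is not zero. Then $\sigma|_\Delta$, rescaled to $D$, is an injective map into $\mathfrak M_B\subset\mathfrak M_{B_1}$ along which all Gelfand transforms are analytic: an analytic disc. This proves (b) and the Theorem. $\blacksquare$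

## 12. Cantor sets and discs over closed subsets of $X$

The space $X$ contains no Cantor set $K$: Izzo's theorem applied to $K$ itself would give a uniform algebra on the closed set $K\subset X$ with extra characters and no disc, against (b).

It follows that for every uniform algebra $B$ on a closed $E\subset X$, *$\mathfrak M_B\neq E$ if and only if $\mathfrak M_B$ contains an analytic disc*. One direction is (b). For the other, suppose $\mathfrak M_B=E$ contained an analytic disc $\sigma$. All $\hat g\circ\sigma$ are continuous, so $\sigma$ is continuous, and it is injective. Hence $\sigma(\{|z|\le\frac12\})\subset X$ would be homeomorphic to a closed disc and would contain a Cantor set, which is impossible.
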